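\title{Mahler measure and bipyramid volume of periodic alternating links:\\ a counterexample and the sharp constant}

\begin{abstract}
To a reduced alternating link diagram on the torus one can attach two numbers: the Mahler measure $M(P)$ of the characteristic polynomial of a dimer model built from the Tait graph, and the bipyramid volume $\operatorname{vol}^{\lozenge}(L)$, a sum of volumes of regular ideal hyperbolic bipyramids over the faces of the diagram. It has been conjectured that $2\pi M(P)\ge \operatorname{vol}^{\lozenge}(L)$. We show that this fails for a diagram with three crossings and for an infinite family, and we prove that $2\pi M(P)>\frac12\operatorname{vol}^{\lozenge}(L)$ always holds, with optimal constant $\frac12$. The lower bound combines an entropy inequality for determinants with the point of least norm in a polytope spanned by cycle-rooted spanning forests.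
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The two quantities}
Let $I=(-1,1)$ and $T^2=\mathbb R^2/\mathbb Z^2$; a linear change of coordinates brings any lattice of translations to $\mathbb Z^2$. Let $L\subset T^2\times I$ be a link with an alternating diagram on $T^2\times\{0\}$ and $4$-valent projection graph $G_L$. The diagram is \emph{cellular} if the complementary regions of $G_L$, called the \emph{faces} of $L$, are disks; $|f|$ is the number of edges of the face $f$. The link lifts to a $\mathbb Z^2$-periodic alternating link $\mathcal L\subset\mathbb R^2\times I$ with projection graph $G_{\mathcal L}$, and the diagram is \emph{reduced} if four distinct faces of $G_{\mathcal L}$ meet at every crossing in $\mathbb R^2$. All diagrams in this paper are alternating, cellular and reduced.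

The first quantity is hyperbolic. Let $B_n$ be the regular ideal bipyramid whose links at the two cone points are regular $n$-gons: in the upper half-space model it is the convex hull of $0$, $\infty$ and the $n$th roots of unity. It is flat for $n=2$, so $\operatorname{vol}(B_2)=0$. The \emph{bipyramid volume} gives each face of $L$ one bipyramid:
\[
\operatorname{vol}^{\lozenge}(L)=\sum_{f\text{ face of }L}\operatorname{vol}(B_{|f|}).
\]

The second quantity is combinatorial. Color the faces of $G_{\mathcal L}$ in checkerboard fashion. The \emph{Tait graph} $G_T$ has a vertex in every shaded face and an edge through every crossing. The generalized Temperley trick turns $G_T$ into a bipartite planar graph $G$: place a white vertex at the midpoint of each edge of $G_T$, a black vertex at each vertex and at the center of each face of $G_T$, and join every white vertex to the two endpoints of its edge and to the two adjacent face centers. (These are the white--black edges of the barycentric subdivision of $G_T$.) In terms of the link, white vertices are crossings, black vertices are faces, and each crossing is joined to the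 four faces that meet there. All edges have weight $1$, and $G_1=G/\mathbb Z^2$. \emph{Kasteleyn signs} are signs $\pm1$ on the edges of $G_1$ whose product around every face with $2m$ sides is $(-1)^{m+1}$. A \emph{Kasteleyn matrix} $K(z,w)$ has rows indexed by white and columns by black vertices of $G_1$; its entry at $(x,y)$ is the sum, over the edges joining $x$ to $y$, of the sign of the edge times $z^iw^j$, where $i$ and $j$ count with direction the crossings of the edge with the two boundary cycles of a fundamental domain. The terms in the expansion of the \emph{characteristic polynomial} $P(z,w)=\det K(z,w)$ correspond to the perfect matchings (dimer coverings) of $G_1$. Its \emph{Mahler measure} is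
\[
M(P)=\frac1{(2\pi i)^2}\int_{\mathbb T^2}\log|P(z,w)|\,\frac{dz}z\frac{dw}w ,\qquad \mathbb T^2=\{|z|=|w|=1\}.
\]
We write $\zeta=(z,w)$, and $\int_{\mathbb T^2}$ without a differential means integration against this normalized Haar measure.

\medskip\noindent\textbf{Conjecture} (\cite{Gan})\textbf{.} \emph{For every $L$ as above, $2\pi M(P)\ge\operatorname{vol}^{\lozenge}(L)$.}

\medskip
Several things make the comparison natural. Both sides are unchanged when the two colors are exchanged, and both are multiplied by $N$ when $L$ is replaced by an $N$-fold cover (Remark~\ref{rem:cover}). Both are logarithmic in the face sizes: $\operatorname{vol}(B_n)/2\pi=\log n+O(1)$, while in a dimer covering the black vertex of an $n$-gon chooses one of $n$ partners. And in the simplest case, in which $G_T$ is the square lattice, the two sides are equal (Section~\ref{sec:small}).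

\subsection*{Results}
A diagram is determined, up to changing all crossings, by the graph $\Gamma=G_T/\mathbb Z^2$ on the torus (Section~\ref{sec:graphs}), so we describe links by their graphs.

\begin{theorem}\label{thm:counter}
For $k\ge2$ let $\Gamma_k\subset T^2$ be the graph with one vertex, $k$ parallel horizontal loops and one vertical loop. The corresponding link $L_k$ has a reduced cellular alternating diagram with $k+1$ crossings, and $2\pi M(P)<\operatorname{vol}^{\lozenge}(L_k)$. For $k=2$,
\[
2\pi M(P)<9.745\qquad\text{and}\qquad \operatorname{vol}^{\lozenge}(L_2)>9.752 .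
\]
In particular the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Every reduced cellular alternating $L$ satisfies $2\pi M(P)>\frac12\operatorname{vol}^{\lozenge}(L)$. The constant $\frac12$ cannot be increased: the infimum of $2\pi M(P)/\operatorname{vol}^{\lozenge}(L)$ is $\frac12$, and it is not attained. Moreover $2\pi M(P)-\operatorname{vol}^{\lozenge}(L)$ is unbounded below.
\end{theorem}

All our counterexamples contain bigons, which the conjecture allows and to which it assigns the volume $0$. We make no claim about the restricted statement for diagrams without bigons.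

One mechanism explains both theorems. We show that $M(P)$ is the mean logarithm of a weighted count of certain spanning subgraphs of $\Gamma$, called bases, none of which contains a contractible cycle. Replace an edge of $\Gamma$ by $k$ parallel edges. A basis uses at most one of them, so $M(P)$ grows by about $\log k$. The new bigons have no volume, but \emph{each} endpoint of the edge now has degree about $k$ and contributes about $\log k$ to $\operatorname{vol}^{\lozenge}/2\pi$. If the edge is a loop there is one endpoint, the leading terms agree, and the constant terms decide against the conjecture. If the endpoints are distinct, the volume grows twice as fast as the Mahler measure. The lower bound in Theorem~\ref{thm:sharp} says that nothing worse can happen; its combinatorial core is that a set of edges of rank $r$ touches at most $2r$ vertices.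

\section{Graphs on the torus}\label{sec:graphs}

\subsection*{The Tait graph of the quotient}
We need the checkerboard coloring to be invariant under $\mathbb Z^2$, and this is where alternation is used. At a crossing, mark the two corners that the over-strand sweeps out when it is turned counterclockwise. Consider an edge of the diagram, directed east from a crossing $c$ to a crossing $c'$. The corner to its left at $c$ is marked exactly when the edge is over at $c$, and the corner to its left at $c'$ is marked exactly when the edge is under at $c'$. So the diagram is alternating if and only if, in each face, either all corners or none are marked. In an alternating diagram the marked faces form one color class, which is determined by the diagram and hence periodic.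

Thus $\Gamma=G_T/\mathbb Z^2$ is a graph on $T^2$, with vertex set $V$, edge set $E$ and face set $F$. A face of $\Gamma$ is an unshaded disk with one sector of a shaded disk attached along each edge, so $\Gamma$ is cellularly embedded; in particular it is connected and $|V|+|F|=|E|$. The faces of $L$ are the elements of $V\sqcup F$, and the number of edges of such a face is the degree $d_v$ or $d_f$ of a lift to the plane; a loop at $v$ counts twice in $d_v$. Conversely, every cellular $\Gamma\subset T^2$ arises: its medial graph, with a crossing on every edge of $\Gamma$, has disk faces indexed by $V\sqcup F$, and choosing over-strands so that the marked corners lie in the faces indexed by $V$ gives an alternating diagram. The diagram is reduced if and only if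
\begin{equation}\label{eq:reduced}
\text{every edge of }G_T\text{ has two distinct endpoints and two distinct adjacent faces.}
\end{equation}
This forces $d_v,d_f\ge2$, since the edge at a vertex of degree $1$ has the same face on both sides and the edge around a face of degree $1$ is a loop of $G_T$. Exchanging the colors replaces $\Gamma$ by its dual $\Gamma^*$, which is again cellular and satisfies \eqref{eq:reduced}. With $\beta(n)=\operatorname{vol}(B_n)/2\pi$,
\begin{equation}\label{eq:vol}
\frac{\operatorname{vol}^{\lozenge}(L)}{2\pi}=\sum_{v\in V}\beta(d_v)+\sum_{f\in F}\beta(d_f).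
\end{equation}

\subsection*{Volumes of bipyramids}
Let $\Lambda(\theta)=-\int_0^\theta\log|2\sin t|\,dt$ be the Lobachevsky function. We use that $\Lambda(\pi/2)=0$, that $\Lambda(\theta)=\frac12\sum_{j\ge1}j^{-2}\sin 2j\theta$, and that an ideal tetrahedron whose vertex link is a Euclidean triangle with angles $\theta_1,\theta_2,\theta_3$ has volume $\Lambda(\theta_1)+\Lambda(\theta_2)+\Lambda(\theta_3)$.

\begin{lemma}\label{lem:beta}
For $n\ge2$,
\begin{equation}\label{eq:beta}
\beta(n)=\frac n\pi\Lambda\Big(\frac\pi n\Big)=\log\frac{en}{2\pi}+\varepsilon(n),\qquad \varepsilon(n)=\frac n\pi\int_0^{\pi/n}\log\frac t{\sin t}\,dt .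
\end{equation}
The sequence $\varepsilon(n)$ decreases to $0$, and $\varepsilon(n)\ge\pi^2/(18n^2)$.
\end{lemma}

\begin{proof}
Cut $B_n$ around its axis $0\infty$ into $n$ ideal tetrahedra. Seen from $\infty$, each is an isosceles triangle with angles $2\theta,\frac\pi2-\theta,\frac\pi2-\theta$, where $\theta=\pi/n$. From $2\sin2t=(2\sin t)(2\cos t)$ we get $\Lambda(2\theta)=2\Lambda(\theta)-2\int_0^\theta\log(2\cos t)\,dt$, and from $\Lambda(\pi/2)=0$ we get $\Lambda(\frac\pi2-\theta)=\int_0^\theta\log(2\cos t)\,dt$. So each tetrahedron has volume $2\Lambda(\theta)$, and $\operatorname{vol}(B_n)=2n\Lambda(\pi/n)$; for $n=2$ both sides vanish. Writing $-\log(2\sin t)=-\log(2t)+\log(t/\sin t)$ and integrating gives $\Lambda(\theta)/\theta=1-\log2\theta+\varepsilon(n)$, which is \eqref{eq:beta}. By the product formula for the sine, $\log(t/\sin t)=-\sum_{j\ge1}\log(1-t^2/j^2\pi^2)$ on $(0,\pi)$. This function is increasing, tends to $0$ at $0$, and is at least $\sum_j t^2/j^2\pi^2=t^2/6$. Since $\varepsilon(n)$ is its average over $(0,\pi/n)$, the last claims follow.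
\end{proof}

Let $C=\sum_{j\ge0}(-1)^j(2j+1)^{-2}$ be Catalan's constant and $v_{\mathrm{tet}}=3\Lambda(\pi/3)=1.01494\ldots$ the volume of the regular ideal tetrahedron. The Fourier series gives $\Lambda(\pi/4)=C/2$, so
\begin{equation}\label{eq:values}
\beta(2)=0,\qquad \beta(3)=\frac{v_{\mathrm{tet}}}\pi=0.32306\ldots<\frac13,\qquad \beta(4)=\frac{2C}\pi=0.58312\ldots .
\end{equation}
Also $\beta(n)>\log(en/2\pi)>0$ for $n\ge3$. Since $\sum_vd_v+\sum_fd_f=4|E|=4(|V|+|F|)$, some face of $L$ has at least four edges. Hence $\operatorname{vol}^{\lozenge}(L)>0$, and the ratio in Theorem~\ref{thm:sharp} is defined.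

\subsection*{A Kasteleyn matrix from orientations}
Orient the edges of $\Gamma$ arbitrarily and fix a lift $\tilde v,\tilde e,\tilde f$ to the plane of every vertex, edge and face. For $m\in\mathbb Z^2$ write $\zeta^m=z^{m_1}w^{m_2}$. If $\tilde e$ has head $\tilde v'+m'$ and tail $\tilde v+m$, put
\[
x_e=\zeta^{m'}\delta_{v'}-\zeta^{m}\delta_v\in\mathbb C^V ,
\]
where the $\delta_v$ are the standard basis vectors. Define $y_e\in\mathbb C^F$ in the same way, with the face to the left of $\tilde e$ in place of the head and the face to its right in place of the tail. Let $X$ and $Y$ be the matrices with columns $x_e$ and $y_e$. Then $Y$ is the matrix $X$ of the dual graph, with dual edges oriented from right to left, so every statement about $X$ has a counterpart for $Y$. Put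
\[
K(\zeta)=\big[\,X^{\top}\ \big|\ Y^{\top}\,\big],
\]
a square matrix with rows indexed by $E$ and columns by $V\sqcup F$.

\begin{lemma}\label{lem:kast}
$K$ is a Kasteleyn matrix of $G_1$, and all Kasteleyn matrices of $G_1$ give the same $M(P)$.
\end{lemma}

\begin{proof}
The signs at the white vertex $e$ are $+$ (head), $-$ (tail), $+$ (left), $-$ (right). Every face of $G$ is a quadrilateral $v,e,f,e'$, where $e\ne e'$ are consecutive edges of $G_T$ at $v$ and $f$ is the face between them; the product of its four signs must be $-1$. Reversing $e$ changes all signs at that white vertex, two of which lie on the quadrilateral, so we may orient $e$ and $e'$ away from $v$. Then the two signs at $v$ are $-,-$, and $f$ lies to the left of one edge and to the right of the other. The product is $-1$. If the lifts are taken in a fundamental domain, the exponents $m$ are the signed crossing numbers in the definition of $K(z,w)$.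

Other lifts multiply rows and columns by monomials, which have modulus $1$ on $\mathbb T^2$. Another basis of the lattice, or another direction convention, is a monomial change of variables in $GL_2(\mathbb Z)$ and preserves Haar measure. Finally let $\sigma$ be the ratio of two choices of Kasteleyn signs, lifted to $G$. Its product around every face is $1$, so the product $\tau(x)$ of $\sigma$ along a path from a base vertex to $x$ does not depend on the path, and $\sigma(xy)=\tau(x)\tau(y)$ for every edge $xy$. By periodicity of $\sigma$, the sign $\tau(x+m)\tau(x)$ takes the same value at adjacent vertices, so it is independent of $x$; it is multiplicative in $m$, hence equal to $\eta_1^{m_1}\eta_2^{m_2}$ with $\eta_i=\pm1$. The second matrix is therefore obtained from the first by multiplying rows and columns by signs and substituting $(\eta_1z,\eta_2w)$ for $(z,w)$. None of these operations changes $M(P)$.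
\end{proof}

\begin{remark}\label{rem:cover}
Let $L'$ be the quotient of $\mathcal L$ by a sublattice $\Lambda'\subset\mathbb Z^2$ of index $N$. Then $\operatorname{vol}^{\lozenge}(L')=N\operatorname{vol}^{\lozenge}(L)$ and $M(P')=NM(P)$. Indeed, $K(\zeta)$ is the matrix of the signed adjacency operator of $G$ acting on functions with $h(x+m)=\zeta^mh(x)$. The functions that transform under $\Lambda'$ by a unitary character $\chi$ form the orthogonal sum of these spaces over the $N$ points $\zeta\in\mathbb T^2$ that restrict to $\chi$, both on black and on white vertices. So $|P'(\chi)|=\prod_{\zeta\mapsto\chi}|P(\zeta)|$, and the claim follows by integrating the logarithm over $\chi$.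
\end{remark}

\section{Two and three crossings}\label{sec:small}

The lift of $\Gamma_k$ ($k\ge1$) is the square lattice with every horizontal edge replaced by $k$ parallel edges (Figure~\ref{fig:graphs}, left). It satisfies \eqref{eq:reduced}. The vertex has degree $2k+2$, and there are $k-1$ bigons and one quadrilateral, so
\begin{equation}\label{eq:volk}
\operatorname{vol}^{\lozenge}(L_k)/2\pi=\beta(2k+2)+\beta(4).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\foreach \y in {0,1} {
  \foreach \x in {0,1} {
    \draw (\x,\y) to[bend left=35] (\x+1,\y);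
    \draw (\x,\y) to[bend right=35] (\x+1,\y); }
  \foreach \x in {0,1,2} { \fill (\x,\y) circle (1.3pt); } }
\foreach \x in {0,1,2} { \draw (\x,-0.4) -- (\x,1.35); }
\node at (-0.13,-0.12) {$v$}; \node at (-0.13,0.5) {$g$};
\node at (0.5,-0.3) {$e_1$}; \node at (0.5,0.28) {$e_2$};
\node at (0.5,0) {\small $D$}; \node at (0.5,0.6) {\small $Q$};
\begin{scope}[xshift=3cm]
\foreach \y in {0,1} {
  \draw (0,\y) -- (3,\y);
  \foreach \x in {0,2} {
    \draw (\x,\y) to[bend left=35] (\x+1,\y);
    \draw (\x,\y) to[bend right=35] (\x+1,\y); }
  \foreach \x in {0,1,2,3} { \fill (\x,\y) circle (1.3pt); } }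
\foreach \x in {0,1,2,3} { \draw (\x,-0.4) -- (\x,1.35); }
\node at (-0.16,-0.12) {$v_1$}; \node at (1.16,-0.14) {$v_2$};
\node at (-0.15,0.5) {$g_1$}; \node at (1.15,0.5) {$g_2$}; \node at (1.55,0.13) {$h$};
\end{scope}
\end{tikzpicture}
\caption{Parts of two periodic Tait graphs. Left: the lift of $\Gamma_2$, with periods $(1,0)$ and $(0,1)$; the quotient has one vertex $v$, three edges $e_1,e_2,g$, a bigon $D$ and a quadrilateral $Q$. Right: the lift of $\Gamma'_3$, with periods $(2,0)$ and $(0,1)$; the three parallel edges join two vertices $v_1,v_2$ that remain distinct in the quotient.}\label{fig:graphs}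
\end{figure}

Orient horizontal edges to the right and the vertical edge upward, and take the lifts labeled in the figure. For $k=1$ (rows $e,g$; columns $v,Q$) and $k=2$ (rows $e_1,e_2,g$; columns $v,D,Q$),
\[
K=\begin{pmatrix}z-1&1-w^{-1}\\ w-1&z^{-1}-1\end{pmatrix},\qquad
K=\begin{pmatrix}z-1&1&-w^{-1}\\ z-1&-1&1\\ w-1&0&z^{-1}-1\end{pmatrix}.
\]
For instance, $e_1$ has $D$ on its left and $Q-(0,1)$ on its right, and $g$ has $Q-(1,0)$ on its left and $Q$ on its right. Put $Z=(z-1)(z^{-1}-1)=2-z-z^{-1}$ and $W=2-w-w^{-1}$. The first determinant is $Z-(w-1)(1-w^{-1})=Z+W$. Expanding the second along the middle column gives $-[Z-(w-1)]-[Z+(1-w^{-1})]=-(2Z+W)$. On $\mathbb T^2$ we have $Z=|1-z|^2$ and $W=|1-w|^2$, so for $k=1,2$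
\begin{equation}\label{eq:mk}
M(P)=m_k:=\int_{\mathbb T^2}\log\big(k|1-z|^2+|1-w|^2\big).
\end{equation}
We recall Jensen's formula: the mean of $\log|\tau-z|$ over $|z|=1$ is $\log\max(1,|\tau|)$.

\begin{lemma}\label{lem:mk}
For $k\ge1$ we have $m_k=\log k+\frac4\pi\operatorname{Ti}_2(k^{-1/2})$, where for $0\le a\le1$
\[
\operatorname{Ti}_2(a)=\int_0^a\frac{\arctan t}t\,dt=\sum_{j\ge0}\frac{(-1)^ja^{2j+1}}{(2j+1)^2}.
\]
\end{lemma}

\begin{proof}
Fix $w=e^{i\varphi}$, so that $W=4\sin^2(\varphi/2)$. Let $u\ge0$ satisfy $\sinh u=|\sin(\varphi/2)|/\sqrt k$ and put $\tau=e^{2u}\ge1$. Then $\tau+\tau^{-1}=2+4\sinh^2u=2+W/k$, and on $|z|=1$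
\[
kZ+W=k(\tau+\tau^{-1}-z-z^{-1})=k\tau^{-1}|\tau-z|^2 .
\]
By Jensen's formula the mean of its logarithm over $z$ is $\log k+\log\tau=\log k+2u$. Averaging over $\varphi$ gives $m_k=\log k+\frac4\pi J(k^{-1/2})$ with $J(a)=\int_0^{\pi/2}\operatorname{arcsinh}(a\sin x)\,dx$. Now $J(0)=0$ and, with $y=\cos x$,
\[
J'(a)=\int_0^1\frac{dy}{\sqrt{1+a^2-a^2y^2}}=\frac1a\arcsin\frac a{\sqrt{1+a^2}}=\frac{\arctan a}a .
\]
The series comes from integrating that of $\arctan t/t$ term by term.
\end{proof}

The series for $\operatorname{Ti}_2(a)$ alternates with decreasing terms, so a partial sum ending with a positive term is an upper bound.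

\begin{example}[the square lattice]\label{ex:square}
For $k=1$ we get $M(P)=\frac4\pi\operatorname{Ti}_2(1)=4C/\pi$, while \eqref{eq:volk} and \eqref{eq:values} give $\operatorname{vol}^{\lozenge}/2\pi=2\beta(4)=4C/\pi$. The conjecture holds with equality.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:counter} for $k=2$]
Five terms of the series give
\[
\operatorname{Ti}_2(2^{-1/2})<\tfrac1{\sqrt2}\big(1-\tfrac1{18}+\tfrac1{100}-\tfrac1{392}+\tfrac1{1296}\big)<0.67364 ,
\]
so $M(P)<0.69315+0.85771=1.55086$ and $2\pi M(P)<9.745$. By Lemma~\ref{lem:beta}, $\beta(6)\ge1+\log\frac3\pi+\frac{\pi^2}{648}>0.96911$, so $\operatorname{vol}^{\lozenge}(L_2)/2\pi>0.96911+0.58312=1.55223$ and $\operatorname{vol}^{\lozenge}(L_2)>9.752$.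
\end{proof}

The margin is less than the term $\pi^2/648$, which is why the lower bound for $\varepsilon(n)$ is needed.

\section{From dimers to the twisted Laplacian}\label{sec:laplace}

In both examples $|P|$ is the squared norm of the first column of $K$, that is, $|P|=\det XX^*$. The matrix $XX^*=\sum_ex_ex_e^*$ is the graph Laplacian of $\Gamma$ twisted by $\zeta$. It is smaller than $K$, and its determinant is a sum of nonnegative terms. We now show that it always computes $M(P)$.

For a matrix $X$ with $m$ rows and columns indexed by $E$, and for $S\subset E$, let $X_S$ be the submatrix of columns in $S$, and $S^c=E\setminus S$. For $a\in\mathbb R_{\ge0}^E$ put $a^S=\prod_{e\in S}a_e$. The Cauchy--Binet formula, applied to $X\operatorname{diag}(\sqrt a)$, reads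
\begin{equation}\label{eq:CB}
\det\big(X\operatorname{diag}(a)X^*\big)=\sum_{|S|=m}|\det X_S|^2a^S .
\end{equation}
Empty determinants are $1$. We also use that a nonzero Laurent polynomial vanishes only on a null set of $\mathbb T^2$ and that the logarithm of its modulus is integrable.

\begin{lemma}[complementary minors]\label{lem:jacobi}
Let $X$ and $Y$ be complex matrices with columns indexed by $E$, with $m$ and $|E|-m$ linearly independent rows respectively, and with $XY^*=0$. Then for all $S\subset E$ with $|S|=m$,
\[
\frac{|\det X_S|^2}{\det XX^*}=\frac{|\det Y_{S^c}|^2}{\det YY^*}.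
\]
\end{lemma}

\begin{proof}
Replacing $X$ by $RX$ with $R$ invertible multiplies numerator and denominator by $|\det R|^2$, and likewise for $Y$. So we may assume that the rows of $X$ and of $Y$ are orthonormal, and then $U=\binom XY$ is unitary. Put $N=X_{S^c}$. From $UU^*=I$ we get $X_SX_S^*=I-NN^*$, and from $U^*U=I$ we get $Y_{S^c}^*Y_{S^c}=I-N^*N$. Since $\det(I-NN^*)=\det(I-N^*N)$, the claim follows.
\end{proof}

Return to the matrices of Section~\ref{sec:graphs}. An oriented cycle in $\Gamma$ lifts to a path from some $\tilde v+m$ to $\tilde v+m+\gamma$; the \emph{displacement} $\gamma\in\mathbb Z^2$ is the homology class of the cycle in $T^2$. Call $S\subset E$ a \emph{basis} if $|S|=|V|$ and the Laurent polynomial $\det X_S$ is not identically zero, and a \emph{cobasis} if $|S|=|F|$ and $\det Y_S\not\equiv0$.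

\begin{lemma}\label{lem:minor}
A set $S\subset E$ with $|S|=|V|$ is a basis if and only if every component of the subgraph $(V,S)$ contains exactly one cycle and that cycle has displacement $\gamma\ne0$. In this case $|\det X_S|=\prod|1-\zeta^\gamma|$ on $\mathbb T^2$, the product being over the cycles, and $\int_{\mathbb T^2}\log|\det X_S|=0$. The same holds for cobases, with $\Gamma^*$ and $Y$.
\end{lemma}

\begin{proof}
The matrix $X_S$ is block diagonal, with one block for each component. If some block is not square, then some block has more columns than rows and the determinant vanishes. Otherwise every component is connected with as many edges as vertices, so it has exactly one cycle. The row of a vertex of degree $1$ has a single nonzero entry, a monomial up to sign; expanding along such rows repeatedly leaves only the cycles. Orient a cycle $v_1,\dots,v_\ell$ consistently, which changes only signs of columns, so that the columns are $\zeta^{m_i'}\delta_{v_{i+1}}-\zeta^{m_i}\delta_{v_i}$ with indices modulo $\ell$. The determinant has two terms, $(-1)^\ell\prod\zeta^{m_i}$ from the tails and $(-1)^{\ell-1}\prod\zeta^{m_i'}$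 from the heads, so it is a signed monomial times $1-\zeta^\gamma$ with $\gamma=\sum(m_i'-m_i)$, the displacement. It vanishes identically exactly when $\gamma=0$. For $\gamma\ne0$ the map $\zeta\mapsto\zeta^\gamma$ is a surjective homomorphism onto the unit circle and carries Haar measure to Haar measure, so $\int_{\mathbb T^2}\log|1-\zeta^\gamma|=0$ by Jensen's formula.
\end{proof}

\begin{proposition}\label{prop:laplace}
Bases exist, $S$ is a basis if and only if $S^c$ is a cobasis, and
\[
M(P)=\int_{\mathbb T^2}\log\det XX^*=\int_{\mathbb T^2}\log\det YY^* .
\]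
\end{proposition}

\begin{proof}
\emph{Existence.} Because the faces of $\Gamma$ are disks, $H_1(\Gamma)\to H_1(T^2)$ is onto. The fundamental cycles of a spanning tree generate $H_1(\Gamma)$, so one of them has $\gamma\ne0$, and the tree with the corresponding extra edge is a basis. The same argument in $\Gamma^*$ gives a cobasis. Hence $X$ and $Y$ have linearly independent rows for almost every $\zeta$.

\emph{Orthogonality.} We claim $XY^*=0$ on $\mathbb T^2$. Fix $v\in V$, $f\in F$, and let $h$ be the function on faces of $G_T$ with $h(\tilde f+m)=\zeta^m$ and $h=0$ elsewhere. For an oriented edge $\epsilon$ of $G_T$ let $\partial h(\epsilon)=h(\text{left})-h(\text{right})$; then $y_e(f)=\partial h(\tilde e)$ and $\partial h(\tilde e-m)=\zeta^{-m}\partial h(\tilde e)$. An end of $\tilde e$ at $\tilde v+m$ contributes $\pm\zeta^m$ to $x_e(v)$, hence $\pm\zeta^{-m}\partial h(\tilde e)=\pm\partial h(\tilde e-m)$ to $\overline{x_e(v)}\,y_e(f)$, and $\tilde e-m$ is an edge at $\tilde v$. The sign is $+$ for a head and $-$ for a tail. Therefore $\sum_e\overline{x_e(v)}\,y_e(f)=-\sum_\epsilon\partial h(\epsilon)$, where $\epsilon$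 runs over the edges of $G_T$ at $\tilde v$, oriented outward. Going around $\tilde v$, the face to the left of one edge is the face to the right of the next, so the sum telescopes to $0$.

\emph{Consequences.} Since $|V|+|F|=|E|$, Lemma~\ref{lem:jacobi} applies for almost every $\zeta$. It shows that $\det X_S$ and $\det Y_{S^c}$ vanish simultaneously almost everywhere, which gives the second claim. Fix a basis $S$. Taking logarithms in Lemma~\ref{lem:jacobi} and integrating, the numerators contribute $0$ by Lemma~\ref{lem:minor}, so $\int\log\det XX^*=\int\log\det YY^*$. Finally $K^*K$ is the complex conjugate of the block matrix with diagonal blocks $XX^*,YY^*$ and off-diagonal blocks $XY^*=0$, $YX^*=0$. So $|P|^2=\det XX^*\cdot\det YY^*$, and $2M(P)$ is the sum of the two equal integrals.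
\end{proof}

With \eqref{eq:CB} this gives the formula behind the heuristic of the introduction:
\begin{equation}\label{eq:sum}
M(P)=\int_{\mathbb T^2}\log\sum_{S\text{ basis}}|\det X_S|^2,\qquad \int_{\mathbb T^2}\log|\det X_S|^2=0\ \text{ for each basis } S.
\end{equation}

\section{Parallel edges}\label{sec:parallel}

\begin{proof}[Proof of Theorem~\ref{thm:counter} for $k\ge3$]
For $\Gamma_k$ the matrix $X$ is a single row with $k$ entries $z-1$ and one entry $w-1$, so $M(P)=m_k$ for all $k$ by Proposition~\ref{prop:laplace}. We compare Lemma~\ref{lem:mk} with \eqref{eq:volk}.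

For $k=3$ we have $\operatorname{Ti}_2(3^{-1/2})<\frac1{\sqrt3}(1-\frac1{27}+\frac1{225})<0.5586$, so $M(P)<1.0987+0.7113=1.8100$, whereas $\beta(8)+\beta(4)>\log\frac{4e}\pi+0.5831>1.2415+0.5831=1.8246$.

For $k\ge4$ put $x=k^{-1/2}\le\frac12$. Then $\operatorname{Ti}_2(x)\le x$ and $\beta(2k+2)\ge\log\frac{e(k+1)}\pi=\log k+\log(1+x^2)+1-\log\pi$, so
\[
\beta(2k+2)+\beta(4)-M(P)\ \ge\ \phi(x):=\log(1+x^2)+1-\log\pi+\frac{2C}\pi-\frac{4x}\pi .
\]
Since $\phi'(x)=\frac{2x}{1+x^2}-\frac4\pi\le1-\frac4\pi<0$, we get $\phi(x)\ge\phi(\frac12)>0.2231-0.1448+0.5831-0.6367>0$.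
\end{proof}

As $k\to\infty$ the difference $\beta(2k+2)+\beta(4)-m_k$ tends to $\phi(0)$, because $\varepsilon(2k+2)\to0$ and $\operatorname{Ti}_2(k^{-1/2})\to0$. So for $L_k$ the ratio $2\pi M(P)/\operatorname{vol}^{\lozenge}$ tends to $1$. To lower it we let the parallel edges join two different vertices.

For $k\ge1$ let $\Gamma'_k$ have vertices $v_1,v_2$, parallel horizontal edges $e_1,\dots,e_k$ from $v_1$ to $v_2$, one horizontal edge $h$ from $v_2$ to the next copy of $v_1$, and vertical loops $g_1,g_2$ at $v_1,v_2$. Its lift is the square lattice with period $2\times1$ in which every second horizontal edge is replaced by $k$ parallel edges (Figure~\ref{fig:graphs}, right). It is cellular and satisfies \eqref{eq:reduced}; let $L'_k$ be the corresponding link.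

\begin{proposition}\label{prop:upper}
For $L'_k$ we have $M(P)\le\log(12k+24)$ and $\operatorname{vol}^{\lozenge}(L'_k)/2\pi\ge2\log\frac{e(k+3)}{2\pi}$.
\end{proposition}

\begin{proof}
Both vertices have degree $k+3$, and the faces are $k-1$ bigons and two quadrilaterals. So $\operatorname{vol}^{\lozenge}/2\pi=2\beta(k+3)+2\beta(4)$, and Lemma~\ref{lem:beta} gives the second bound. The columns of $X$ are $\delta_{v_2}-\delta_{v_1}$ ($k$ times), $z\delta_{v_1}-\delta_{v_2}$, $(w-1)\delta_{v_1}$ and $(w-1)\delta_{v_2}$. With $W=|1-w|^2\in[0,4]$ and $z=e^{i\alpha}$, the diagonal entries of $XX^*$ are $k+1+W$ and the off-diagonal entries are $-(k+z)$ and its conjugate. Hence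
\[
\det XX^*=(k+1+W)^2-|k+z|^2=2k(1+W-\cos\alpha)+(1+W)^2-1\le12k+24,
\]
and Proposition~\ref{prop:laplace} gives the first bound.
\end{proof}

\section{An entropy bound for determinants}\label{sec:entropy}

We turn to the lower bound for $M(P)$. By \eqref{eq:sum} a single basis gives only $M(P)\ge0$; we need a bound that sees how many bases there are, in a form that can be compared with vertex and face degrees.

The case of one vertex shows what to expect. There $X$ is a row $(x_e)$, every edge is a basis, and for any probability vector $(p_e)$ with positive entries the concavity of the logarithm gives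
\[
\log\sum_e|x_e|^2=\log\sum_ep_e\frac{|x_e|^2}{p_e}\ge\sum_ep_e\log|x_e|^2+\sum_ep_e\log\frac1{p_e}.
\]
The first sum integrates to $0$, so $M(P)\ge\sum_ep_e\log\frac1{p_e}$, and uniform $p$ gives $M(P)\ge\log|E|=\log(d_v/2)$. In general we choose a random basis $S$ and let $p_e$ be the probability that $e\in S$. The concavity of $\log\det$ gives the same bound $\sum_ep_e\log\frac1{p_e}$ in terms of these marginals alone. It detects vertices of large degree, where many edges compete and $p_e$ is small, but it is blind to large faces: since $p\log\frac1p\le1-p$, it never exceeds $\sum_e(1-p_e)=|F|$, which is $1$ for the dual of $\Gamma_k$, although $M(P)=m_k>\log k$ there. Large faces are detected by the dual bound $\sum_e(1-p_e)\log\frac1{1-p_e}$. Using the first bound for vertices and the second for faces would spend $M(P)$ twice and give the constant $\frac14$ in the argument of Section~\ref{sec:final}. The next lemma uses the first bound on a set $A$ of edges and the second on $A^c$ simultaneously. The price is a rank condition, which makes the relevant minors factor.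

\begin{lemma}\label{lem:entropy}
Let $X$ be a complex matrix with $m$ linearly independent rows and columns indexed by $E$. Let $A\subset E$ and $r=\operatorname{rank}X_A$. Let $\nu$ be a probability measure on sets $S\subset E$ with $|S|=m$, $\det X_S\ne0$ and $|S\cap A|=r$, and assume that $p_e=\nu(e\in S)$ lies in $(0,1)$ for all $e$. Then
\[
\log\det XX^*\ge\sum_S\nu(S)\log|\det X_S|^2+\sum_{e\in A}p_e\log\frac1{p_e}+\sum_{e\in A^c}(1-p_e)\log\frac1{1-p_e}.
\]
\end{lemma}

\begin{proof}
Multiplying $X$ on the left by a unitary matrix changes neither $\det XX^*$ nor $|\det X_S|$, so we may assume that the column space of $X_A$ is spanned by the first $r$ coordinate vectors: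
\[
X_A=\begin{pmatrix}X'\\0\end{pmatrix},\qquad X_{A^c}=\begin{pmatrix}*\\X''\end{pmatrix},
\]
where $X'$ has $r$ rows and $X''$ has $m-r$ rows. The rows of $X'$ are independent because $\operatorname{rank}X_A=r$, and those of $X''$ because the rows of $X$ are. If $|S|=m$ and $|S\cap A|=r$, then $X_S$ is block triangular with square diagonal blocks, so $|\det X_S|=|\det X'_{S\cap A}|\,|\det X''_{S\cap A^c}|$. For $a\in\mathbb R^A_{\ge0}$ and $c\in\mathbb R^{A^c}_{\ge0}$ define
\[
\Phi(a)=\sum_{I\subset A,\ |I|=r}|\det X'_I|^2a^I,\qquad \Psi(c)=\sum_{J\subset A^c,\ |J|=m-r}|\det X''_J|^2c^{A^c\setminus J}.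
\]
Keeping in \eqref{eq:CB} only the sets with $|S\cap A|=r$ gives $\det XX^*\ge\Phi(\mathbf 1)\Psi(\mathbf 1)$.

Both functions are determinants. By \eqref{eq:CB}, $\Phi(a)=\det(X'\operatorname{diag}(a)X'^*)$. Let $N$ be a matrix whose rows are a basis of the orthogonal complement of the row space of $X''$ in $\mathbb C^{A^c}$. By Lemma~\ref{lem:jacobi}, $|\det X''_J|^2=\kappa|\det N_{A^c\setminus J}|^2$ with $\kappa>0$ independent of $J$, so $\Psi(c)=\kappa\det(N\operatorname{diag}(c)N^*)$. The function $\log\det$ is concave on positive definite Hermitian matrices, and the matrices above are positive semidefinite and linear in $a$ and $c$. Hence $\log\Phi$ and $\log\Psi$ are concave on the sets where $\Phi>0$ and $\Psi>0$.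

For $S$ in the support of $\nu$ let $a_S\in\mathbb R^A$ have entries $1/p_e$ for $e\in S$ and $0$ otherwise, and let $c_S\in\mathbb R^{A^c}$ have entries $1/(1-p_e)$ for $e\notin S$ and $0$ otherwise. Both have $\nu$-mean $\mathbf 1$. In $\Phi(a_S)$ a nonzero term needs $I\subset S\cap A$, and $|I|=r=|S\cap A|$ forces $I=S\cap A$. In $\Psi(c_S)$ a nonzero term needs $J\supset S\cap A^c$, and $|J|=m-r=|S\cap A^c|$ forces $J=S\cap A^c$. Therefore
\[
\Phi(a_S)\Psi(c_S)=|\det X_S|^2\prod_{e\in A\cap S}\frac1{p_e}\prod_{e\in A^c\setminus S}\frac1{1-p_e}>0 .
\]
Jensen's inequality gives $\log\Phi(\mathbf 1)+\log\Psi(\mathbf 1)\ge\sum_S\nu(S)\log\big(\Phi(a_S)\Psi(c_S)\big)$. On the right, the term $\log\frac1{p_e}$ occurs with probability $p_e$ and the term $\log\frac1{1-p_e}$ with probability $1-p_e$, which yields the claim.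
\end{proof}

\section{The balanced random basis}\label{sec:balanced}

It remains to choose $\nu$ and $A$. The marginals should be as even as the graph permits, and the rank condition of Lemma~\ref{lem:entropy} must hold. Minimizing the Euclidean norm of the vector of marginals achieves both, treats $\Gamma$ and $\Gamma^*$ symmetrically, and ties the marginals to a count of vertices.

For $A\subset E$ let $r(A)$ and $r^*(A)$ be the ranks of $X_A$ and $Y_A$ over the field $\mathbb C(z,w)$, and let $n(A)$ and $n^*(A)$ be the numbers of vertices and of faces of $\Gamma$ incident to an edge of $A$. The bases are exactly the sets of columns of $X$ that are vector space bases of $\mathbb C(z,w)^V$. As there are finitely many minors, for almost every $\zeta\in\mathbb T^2$ we have $\operatorname{rank}X_A(\zeta)=r(A)$ for all $A$ and $\det X_S(\zeta)\ne0$ for all bases $S$.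

\begin{lemma}\label{lem:two}
For every $A\subset E$ we have $n(A)\le2r(A)$ and $n^*(A)\le2r^*(A)$.
\end{lemma}

\begin{proof}
Consider the subgraph formed by $A$ and its incident vertices. The matrix $X_A$ is block diagonal with respect to its components, so both sides are additive and we may assume that the subgraph is connected, with $n$ vertices. If $n\ge2$, the $n-1$ columns of a spanning tree are independent: a leaf has a nonzero entry in only one of them, so that column does not occur in a linear relation, and we remove it and repeat. Thus $r(A)\ge n-1\ge n/2$. If $n=1$, then $A$ contains a loop $e$ of $\Gamma$, with column $(\zeta^{m'}-\zeta^m)\delta_v$; by \eqref{eq:reduced} the endpoints of $\tilde e$ are distinct, so $m\ne m'$ and $r(A)=1$. The same proof in $\Gamma^*$ uses the other half of \eqref{eq:reduced}.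
\end{proof}

Equality holds, for instance, for a class of parallel edges with two distinct endpoints. Let $\mathcal P\subset\mathbb R^E$ be the convex hull of the indicator vectors $1_S$ of bases. Let $p\in\mathcal P$ minimize $\sum_eq_e^2$ over $q\in\mathcal P$, and write $p=\sum_S\nu(S)1_S$ with a probability measure $\nu$ on bases, so that $p_e=\nu(e\in S)$. For real $t$ put
\[
A_t=\{e:p_e\le t\},\qquad A^*_t=\{e:1-p_e\le t\}.
\]

\begin{lemma}\label{lem:balanced}
Every $S$ with $\nu(S)>0$ satisfies $|S\cap A_t|=r(A_t)$ for all $t$. Moreover
\begin{equation}\label{eq:tight}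
\sum_{e\in A_t}p_e=r(A_t),\qquad\sum_{e\in A_t^*}(1-p_e)=r^*(A^*_t),
\end{equation}
and $0<p_e<1$ for all $e$.
\end{lemma}

\begin{proof}
For $q\in\mathcal P$ the derivative of $|p+s(q-p)|^2$ at $s=0$ is nonnegative, so $p\cdot q\ge p\cdot p$. In particular every basis $S$ has weight $p\cdot1_S\ge p\cdot p$. The $\nu$-mean of this weight is $p\cdot p$, so every $S$ with $\nu(S)>0$ has minimum weight among bases. For such $S$ the columns indexed by $S\cap A_t$ are independent, so $|S\cap A_t|\le r(A_t)$. Suppose the inequality is strict. Then some $e\in A_t$ has $x_e$ outside the span of these columns; in particular $e\notin S$. Expand $x_e$ in the basis $S$. Some $e'\in S\setminus A_t$ has a nonzero coefficient, so $(S\setminus\{e'\})\cup\{e\}$ is a basis, and its weight is smaller because $p_e\le t<p_{e'}$. This is a contradiction. Taking the $\nu$-mean of $|S\cap A_t|=r(A_t)$ gives the first identity in \eqref{eq:tight}.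

By Proposition~\ref{prop:laplace} the cobases are the complements of bases, so their indicator vectors span the polytope $\mathbf 1-\mathcal P$. On $\mathcal P$ we have $\sum_eq_e=|V|$, hence $\sum_e(1-q_e)^2=|E|-2|V|+\sum_eq_e^2$, and $\mathbf 1-p$ minimizes the norm on $\mathbf 1-\mathcal P$. The argument above, applied to $Y$, gives the second identity. For $t=0$ the identities give $r(A_0)=0=r^*(A_0^*)$, and Lemma~\ref{lem:two} shows that $A_0$ and $A^*_0$ are empty.
\end{proof}

From now on let $A=A_{1/2}$, so that $p_e\le\frac12$ on $A$ and $1-p_e<\frac12$ on $A^c$, and put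
\[
H=\sum_{e\in A}p_e\log\frac1{p_e},\qquad H^*=\sum_{e\in A^c}(1-p_e)\log\frac1{1-p_e}.
\]
By Lemma~\ref{lem:balanced}, the hypotheses of Lemma~\ref{lem:entropy} hold for $X(\zeta)$, $A$ and $\nu$ for almost every $\zeta$. Integrating over $\mathbb T^2$ and using Proposition~\ref{prop:laplace} and Lemma~\ref{lem:minor}, we obtain
\begin{equation}\label{eq:H}
M(P)\ge H+H^* .
\end{equation}

\begin{example}\label{ex:prime}
Take $\Gamma'_k$ with $k\ge4$. By Lemma~\ref{lem:minor} the bases are the pairs of edges with at most one $e_i$. Choose one $e_i$ and one of $h,g_1,g_2$ uniformly; then $p_{e_i}=\frac1k$ and $p_h=p_{g_1}=p_{g_2}=\frac13$. The chosen pairs have the least possible weight $\frac1k+\frac13$, so $p\cdot q\ge p\cdot p$ on $\mathcal P$, and $p$ is a minimizer by the Cauchy--Schwarz inequality. Here $A=E$, and \eqref{eq:H} gives $M(P)\ge\log k+\log3$, to be compared with the upper bound $\log(12k+24)$. For $\frac1k\le t<\frac13$ the set $A_t$ is the parallel class, with $r(A_t)=1$ and $n(A_t)=2$.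
\end{example}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:final}

We bound $\sum_v\beta(d_v)$ by $2H$ and $\sum_f\beta(d_f)$ by $2H^*$, up to error terms of favorable total sign. A vertex of large degree $d$ either has an edge with $p_e$ of order $1/d$, and then $H$ pays for $\log d$, or it carries a large sum of marginals, and the total of these sums is limited. The next lemma interpolates between the alternatives.

\begin{lemma}\label{lem:trade}
For integers $d\ge2$ and real $0<u\le\frac12$, $\ \beta(d)\le\log\frac1{2u}+\frac23(du-1)$.
\end{lemma}

\begin{proof}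
For $d=2$ put $x=2u\le1$; then $-\log x\ge1-x\ge\frac23(1-x)$, so the right side is nonnegative, and $\beta(2)=0$. For $d\ge3$ the right side is a convex function of $u>0$ with derivative $-\frac1u+\frac{2d}3$, so its minimum is at $u=\frac3{2d}$ and equals $\log\frac d3+\frac13$. By Lemma~\ref{lem:beta}, $\beta(d)-\log d$ is decreasing, so $\beta(d)\le\log\frac d3+\beta(3)<\log\frac d3+\frac13$ by \eqref{eq:values}.
\end{proof}

The coefficient $\frac23$ has to be large enough for $d=3$ and, for the last step below, smaller than $\log2=0.693\ldots$. With a coefficient $c$ in its place the minimum for $d=3$ is $\log\frac{3c}2+1-c$, and $c=\frac23$ makes this $\frac13>\beta(3)$.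

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Put $\rho=\sum_{e\in A}p_e$, $\sigma=\sum_{e\in A^c}(1-p_e)$ and $R=\rho+\sigma$. Then $R>0$ because $0<p_e<1$.

\emph{Vertices.} Let $u_e=\min(p_e,\frac12)$, let $u_v$ be the least $u_e$ over the edges at $v$, and let $U_v$ be the sum of $u_e$ over the $d_v$ edge ends at $v$. Then $d_vu_v\le U_v$ and $\sum_vU_v=2\sum_eu_e$. Lemma~\ref{lem:trade} with $u=u_v$ gives
\begin{equation}\label{eq:vertex}
\sum_v\beta(d_v)\le\sum_v\log\frac1{2u_v}+\frac23\Big(2\sum_eu_e-|V|\Big).
\end{equation}
For the first term write $\log\frac1{2u_v}=\int_{u_v}^{1/2}dt/t$. For $t<\frac12$ we have $u_v\le t$ exactly when $v$ is incident to $A_t$. By Lemma~\ref{lem:two} and \eqref{eq:tight},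
\[
\sum_v\log\frac1{2u_v}=\int_0^{1/2}n(A_t)\frac{dt}t\le2\int_0^{1/2}\sum_{e\in A_t}p_e\,\frac{dt}t=2\sum_{e\in A}p_e\log\frac1{2p_e}=2H-2\rho\log2 ,
\]
since $e\in A$ belongs to $A_t$ for $p_e\le t\le\frac12$ and $e\in A^c$ belongs to no $A_t$ with $t\le\frac12$. For the second term, $2\sum_eu_e=2\rho+|A^c|$ and $|V|=\sum_ep_e=\rho+|A^c|-\sigma$, so the difference is $R$. Hence
\[
\sum_v\beta(d_v)\le2H-2\rho\log2+\tfrac23R .
\]

\emph{Faces.} Let $u_e^*=\min(1-p_e,\frac12)$, which is $\frac12$ on $A$ and $1-p_e$ on $A^c$, and let $u_f^*$ be its least value on the boundary of $f$. Inequality \eqref{eq:vertex} holds with $f,u^*,|F|$ in place of $v,u,|V|$. For $t<\frac12$ we have $A_t^*\subset A^c$, and the dual halves of Lemma~\ref{lem:two} and \eqref{eq:tight} give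
\[
\sum_f\log\frac1{2u_f^*}=\int_0^{1/2}n^*(A_t^*)\frac{dt}t\le2\sum_{e\in A^c}(1-p_e)\log\frac1{2(1-p_e)}=2H^*-2\sigma\log2 .
\]
Also $2\sum_eu^*_e=|A|+2\sigma$ and $|F|=|E|-|V|=\sum_e(1-p_e)=|A|-\rho+\sigma$, again with difference $R$. Hence
\[
\sum_f\beta(d_f)\le2H^*-2\sigma\log2+\tfrac23R .
\]

\emph{The inequality.} Adding the two bounds and using \eqref{eq:vol} and \eqref{eq:H},
\[
\frac{\operatorname{vol}^{\lozenge}(L)}{2\pi}\le2M(P)-2R\Big(\log2-\frac23\Big)<2M(P),
\]
that is, $2\pi M(P)>\frac12\operatorname{vol}^{\lozenge}(L)$.

\emph{Sharpness.} By Proposition~\ref{prop:upper}, the links $L'_k$ satisfy, as $k\to\infty$,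
\[
\frac{2\pi M(P)}{\operatorname{vol}^{\lozenge}(L'_k)}\le\frac{\log(12k+24)}{2\log\frac{e(k+3)}{2\pi}}\longrightarrow\frac12 ,
\]
\[
M(P)-\frac{\operatorname{vol}^{\lozenge}(L'_k)}{2\pi}\le\log(12k+24)-2\log\frac{e(k+3)}{2\pi}\longrightarrow-\infty .
\]
The ratio is always larger than $\frac12$, so its infimum is $\frac12$ and is not attained.
\end{proof}

\begin{remark}
Reducedness enters through $d_v,d_f\ge2$ and the one-vertex case of Lemma~\ref{lem:two}, and no bound of this kind survives without it. Attach $j$ small contractible loops at a vertex $v$ of $\Gamma$ and define $X$ by the same formula. The new columns are zero, so $\int_{\mathbb T^2}\log\det XX^*$ does not change, while the term $\beta(d_v+2j)$ of \eqref{eq:vol} tends to infinity with $j$.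
\end{remark}

\begin{thebibliography}{9}
\bibitem{Gan} Hong-Chuan Gan, \emph{Bipyramid Volume, Mahler Measure and Some $\mathbb{Z}^2$-periodic Links}, arXiv:2202.10218 (2022).
\end{thebibliography}
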